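\title{Frobenius nonclassical hypersurfaces of degree $\sqrt{q}+1$}

\begin{abstract}
A hypersurface over $\mathbb{F}_q$ is Frobenius nonclassical if the $q$-th Frobenius morphism sends each of its geometric points into the tangent space at that point. Let $q$ be a square and $n\ge 2$. We prove that a reduced Frobenius nonclassical hypersurface in $\mathbb{P}^n$ of degree $\sqrt{q}+1$ that is smooth at its $\mathbb{F}_q$-points is Hermitian; this confirms a conjecture from a paper of Asgarli, Duan and Lai. The proof studies all lines through one rational point at once: the power sums of their intersection points with the hypersurface have no poles, and this yields enough plane sections that are Hermitian curves to determine the equation. We also classify the nonreduced examples; they exist if and only if $\sqrt{q}\ge 2n+1$.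
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q$ be a power of a prime $p$, let $k=\overline{\mathbb{F}_q}$, and let $X\subset\mathbb{P}^n$ be the hypersurface defined by a nonzero form $F\in\mathbb{F}_q[x_0,\dots,x_n]$ of degree $d\ge1$. We regard $F$, up to a scalar, as part of the data of $X$, and we call $X$ \emph{reduced} if $F$ has no multiple factor; since $\mathbb{F}_q$ is perfect, it does not matter whether factors are taken over $\mathbb{F}_q$ or over $k$. For $P\in X(k)$ the embedded tangent space is
\[
T_PX=\Big\{\sum_{i=0}^n x_i\,\frac{\partial F}{\partial x_i}(P)=0\Big\}\subset\mathbb{P}^n .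
\]
It is a hyperplane if $P$ is a nonsingular point, that is, if some partial derivative of $F$ is nonzero at $P$, and it is all of $\mathbb{P}^n$ otherwise. We say that $X$ is \emph{smooth at $\mathbb{F}_q$-points} if every point of $X(\mathbb{F}_q)$ is nonsingular. Let
\[
\Phi\colon\mathbb{P}^n\to\mathbb{P}^n,\qquad [x_0:\dots:x_n]\mapsto[x_0^q:\dots:x_n^q]
\]
be the $q$-th Frobenius morphism; its fixed points are the $\mathbb{F}_q$-points. The hypersurface $X$ is \emph{Frobenius nonclassical} if $\Phi(P)\in T_PX$ for every $P\in X(k)$.

The condition is best read through the derivation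
\[
V=\sum_{i=0}^n x_i^q\,\frac{\partial}{\partial x_i}
\]
of $k[x_0,\dots,x_n]$: a point $P\in X(k)$ satisfies $\Phi(P)\in T_PX$ exactly when the form $VF$ vanishes at $P$. By Euler's formula $\sum_i x_i\,\partial F/\partial x_i=dF$ we have $P\in T_PX$, so $VF$ always vanishes on $X(\mathbb{F}_q)$. Thus $VF=0$ is an extra equation satisfied by the rational points of any hypersurface, and $X$ is Frobenius nonclassical when this equation holds on all of $X$ and so says nothing about where the rational points are.

\begin{example}\label{ex:basic}
\begin{enumerate}
\item[(a)] A linear form $L$ with coefficients in $\mathbb{F}_q$ satisfies $VL=L^q$. Hence a product $F=L_1\cdots L_d$ of such forms satisfies $VF=\big(\sum_iL_i^{q-1}\big)F$ and is Frobenius nonclassical. If $d\ge2$ and $n\ge2$, then $L_1$ and $L_2$ have a common $\mathbb{F}_q$-point, and $X$ is singular there.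
\item[(b)] If $F=G^2$, every point of $X$ is singular, so $X$ is Frobenius nonclassical. It is not reduced.
\item[(c)] Let $q=s^2$ with $s$ a power of $p$, and let $F=x_0^{s+1}+\dots+x_n^{s+1}$. Then $\partial F/\partial x_i=x_i^s$ and $VF=\sum_ix_i^{q+s}=F^s$, so $X$ is smooth and Frobenius nonclassical. It is reduced, because a factor $G^2$ of $F$ would make every point of $\{G=0\}$ singular.
\end{enumerate}
\end{example}

When $q$ is a square, $X$ is called \emph{Hermitian} if, after a linear change of coordinates over $\mathbb{F}_q$, it is defined by the form in Example~\ref{ex:basic}(c). The examples (a) and (b) exist in arbitrarily small degree compared with $q$ and carry no arithmetic information. Asking $X$ to be reduced and smooth at $\mathbb{F}_q$-points removes them, and then the degree cannot be small. The problem treated here comes from Asgarli, Duan and Lai~\cite{ADL}; its starting point is the following known result, which we use without proof.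

\begin{theorem}\label{thm:known}
Let $n\ge2$ and let $X\subset\mathbb{P}^n$ be a reduced Frobenius nonclassical hypersurface of degree $d\ge2$ over $\mathbb{F}_q$ that is smooth at $\mathbb{F}_q$-points. Then $d\ge\sqrt{q}+1$. If $X$ is a curve or a smooth surface, then $d=\sqrt{q}+1$ holds only if $X$ is Hermitian.
\end{theorem}

Hermitian hypersurfaces attain the bound in every dimension, and in the plane they are the only ones that do. Since the condition $\Phi(P)\in T_PX$ passes to sections by planes defined over $\mathbb{F}_q$, one expects the same in every dimension. The conjecture posed in~\cite{ADL} is that this is so, under no hypotheses beyond those of the first sentence of Theorem~\ref{thm:known}. Our main result proves it.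

\begin{theorem}\label{thm:main}
Let $q$ be a square, $n\ge2$, and let $X\subset\mathbb{P}^n$ be a reduced Frobenius nonclassical hypersurface of degree $\sqrt{q}+1$ over $\mathbb{F}_q$ that is smooth at $\mathbb{F}_q$-points. Then $X$ is Hermitian. Conversely, Hermitian hypersurfaces have all these properties.
\end{theorem}

The converse is Example~\ref{ex:basic}(c), since the properties do not change under a linear change of coordinates over $\mathbb{F}_q$. In particular, for these hypersurfaces smoothness at the finitely many $\mathbb{F}_q$-points forces smoothness everywhere.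

\begin{remark}\label{rem:cone}
Smoothness at $\mathbb{F}_q$-points cannot be dropped. For $n\ge2$ and $q=s^2$, the cone $F=x_0^{s+1}+\dots+x_{n-1}^{s+1}$ in $\mathbb{P}^n$ satisfies $VF=F^s$. Its only singular point is $[0:\dots:0:1]$, so it is reduced (a multiple factor would give infinitely many singular points) and it is not Hermitian.
\end{remark}

The hypothesis that $X$ is reduced behaves differently: it is needed only when $q$ is large compared with $n$, and the exceptions can be listed.

\begin{theorem}\label{thm:nonreduced}
Let $n\ge2$, $q=s^2$, and let $F\in\mathbb{F}_q[x_0,\dots,x_n]$ be a form of degree $s+1$, possibly with multiple factors, such that $X=\{F=0\}$ is Frobenius nonclassical and the partial derivatives of $F$ vanish simultaneously at no $\mathbb{F}_q$-point of $X$. Then exactly one of the following holds: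
\begin{enumerate}
\item[(a)] $X$ is Hermitian;
\item[(b)] $F=B$ or $F=L\cdot B$, where $L$ is a linear form over $\mathbb{F}_q$ and $B$ is a nonconstant form over $\mathbb{F}_q$ without zeros in $\mathbb{P}^n(\mathbb{F}_q)$, each of whose $\mathbb{F}_q$-irreducible factors has multiplicity at least $2$.
\end{enumerate}
Conversely, all forms of degree $s+1$ as in (a) or (b) satisfy the hypotheses. Case (b) occurs if and only if $s\ge2n+1$. Hence the word ``reduced'' can be omitted from Theorem~\ref{thm:main} if and only if $\sqrt{q}\le2n$.
\end{theorem}

\subsection*{Plan of the proof}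
Reducing Theorem~\ref{thm:main} to the case of curves meets two obstacles. A plane section of $X$ may be singular at a rational point, so that Theorem~\ref{thm:known} does not apply to it, and only the finitely many planes defined over $\mathbb{F}_q$ are available, so that no genericity argument produces good ones. And even with many Hermitian plane sections in hand, one has to recover the equation of $X$.

Put $s=\sqrt{q}$. Section~\ref{sec:prelim} reduces Theorem~\ref{thm:main} to a statement about monomials: it suffices to show that $F$ is a combination of the monomials $x_i^sx_j$. Section~\ref{sec:lines} restricts the condition $F\mid VF$ to one line, and Section~\ref{sec:power} does so for the generic line through a rational point $P$ of $X$; the outcome is that the power sums of the intersection points are polynomials. For $q=4$ this already determines the shape of $F$, as we show by hand in Section~\ref{sec:four}. For larger $q$ it shows that a single form of degree $s-1$ controls which lines through $P$ meet $X$ in $s+1$ rational points (Section~\ref{sec:disc}). A point count then places every line transverse to $X$ at a rational point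 inside a Hermitian plane section (Section~\ref{sec:planes}), and Lucas' theorem turns this into the statement about monomials (Section~\ref{sec:monomials}). Theorem~\ref{thm:nonreduced} is proved in Section~\ref{sec:nonreduced}. From Theorem~\ref{thm:known} we use the degree bound and the case of plane curves.

\section{Preliminaries and a reduction}\label{sec:prelim}

From now on $q=s^2$ with $s=p^e$, $e\ge1$. \emph{Rational} means defined over $\mathbb{F}_q$; lines and planes are always rational. We use the same letter for a rational point and for a vector in $\mathbb{F}_q^{n+1}$ that represents it. The restriction $g|_\Lambda$ of a form to a rational linear subspace $\Lambda$ is written in the coordinates given by an $\mathbb{F}_q$-basis of $\Lambda$.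

\subsection*{Polynomials of low degree}
The following fact replaces genericity: a condition of degree less than $q$ can be avoided by a rational point.

\begin{lemma}\label{lem:low}
\begin{enumerate}
\item[(i)] A nonzero polynomial over $\mathbb{F}_q$ of total degree at most $q-1$ is nonzero at some vector with coordinates in $\mathbb{F}_q$.
\item[(ii)] A form over $\mathbb{F}_q$ of degree at most $q-2$ that vanishes at all rational vectors outside a rational hyperplane is zero.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Induct on the number of variables. View the polynomial as a polynomial in the last variable and choose values of the other variables at which its leading coefficient is nonzero; the resulting polynomial in one variable has at most $q-1$ roots. (ii) Apply (i) to the product of the form with the equation of the hyperplane.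
\end{proof}

Part (i) applies to forms of degree $s+1$, because $s+1\le(s-1)(s+1)=q-1$.

\subsection*{The derivation $V$}
We write $V$ for the derivation $\sum_iz_i^q\,\partial/\partial z_i$ in any system of coordinates $z_i$. This is consistent: if $\iota^*\colon k[x_0,\dots,x_n]\to k[z_0,\dots,z_m]$ substitutes for each $x_i$ a rational linear form, then $V\circ\iota^*=\iota^*\circ V$, since both sides are $k$-linear, obey the Leibniz rule along $\iota^*$, and send $x_i$ to $(\iota^*x_i)^q$. So $V$ commutes with rational changes of coordinates and with restriction to rational subspaces. If $F$ is reduced, the Nullstellensatz shows that $X$ is Frobenius nonclassical if and only if $F$ divides $VF$, that is,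
\begin{equation}\label{eq:Q}
VF=QF,\qquad Q\in\mathbb{F}_q[x_0,\dots,x_n]\ \text{a form of degree } q-1, \text{ or } Q=0 .
\end{equation}
This identity is the main use of the hypothesis that $X$ is reduced.

\subsection*{Hermitian forms}
The map $a\mapsto\bar a=a^s$ is an involution of $\mathbb{F}_q$ with fixed field $\mathbb{F}_s$. Since $\mathbb{F}_q^*$ is cyclic of order $(s-1)(s+1)$, the norm $a\mapsto a^{s+1}$ maps $\mathbb{F}_q^*$ onto $\mathbb{F}_s^*$ with fibers of size $s+1$, and $a\mapsto a^{s-1}$ maps $\mathbb{F}_q^*$ onto $\{\lambda:\lambda^{s+1}=1\}$. For a square matrix $A=(a_{ij})$ over $\mathbb{F}_q$ put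
\[
\Psi_A(x)=\sum_{i,j}a_{ij}\,x_i^sx_j ,
\]
and let $W$ be the space of all such forms, the $\mathbb{F}_q$-span of the monomials $x_i^sx_j$ (with $i=j$ allowed). These monomials are distinct because $s\ge2$, so $\Psi_A$ determines $A$. As $s$ is a power of $p$, a substitution $x=Cz$ with $C$ a rectangular matrix over $\mathbb{F}_q$ gives $\Psi_A(Cz)=\Psi_{\bar C^TAC}(z)$. Hence $W$ is stable under rational changes of coordinates and under restriction to rational subspaces, and so is the class of \emph{Hermitian forms}, the $\Psi_A$ with $\bar A^T=A$. The rank of a Hermitian form is the rank of $A$.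

\begin{lemma}\label{lem:diag}
A Hermitian form of rank $r$ becomes $z_1^{s+1}+\dots+z_r^{s+1}$ after a rational change of coordinates.
\end{lemma}

\begin{proof}
Let $A\ne0$. By Lemma~\ref{lem:low}(i) there is a rational vector $v$ with $\Psi_A(v)=\bar v^TAv\ne0$. This value is fixed by the involution, so it is a norm, and after rescaling $v$ it equals $1$. In a basis consisting of $v$ and a basis of $\{w:\bar v^TAw=0\}$, the matrix is block diagonal with blocks $1$ and a Hermitian matrix of rank $r-1$. Induct on $r$.
\end{proof}

\subsection*{Reduction to a statement about monomials}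
From here to the end of Section~\ref{sec:monomials}, $X=\{F=0\}$ is as in Theorem~\ref{thm:main}, $Q$ is as in~\eqref{eq:Q}, and $S=X(\mathbb{F}_q)$. On $W$ the derivation $V$ is easy to compute, and this settles the theorem once $F$ is known to lie in $W$.

\begin{proposition}\label{prop:reduction}
If $F\in W$, then $X$ is Hermitian.
\end{proposition}

\begin{proof}
Write $F=\sum a_{ij}x_i^sx_j$ and put $F^*=\sum a_{ij}^s\,x_ix_j^s\ne0$. Since $V(x_i^s)=0$ and $a_{ij}^q=a_{ij}$,
\[
VF=\sum a_{ij}\,x_i^sx_j^q=(F^*)^s .
\]
Every irreducible factor of $F$ divides $VF$, hence $F^*$, and $F$ has no multiple factor; so $F\mid F^*$. The degrees are equal, so $F^*=\lambda F$ with $\lambda\in\mathbb{F}_q^*$, and comparing the coefficients of $x_i^sx_j$ gives $a_{ji}^s=\lambda a_{ij}$. Then $a_{ij}=(a_{ij}^s)^s=(\lambda a_{ji})^s=\lambda^{s+1}a_{ij}$, so $\lambda^{s+1}=1$, and there is $\mu\in\mathbb{F}_q^*$ with $\mu^{s-1}=\lambda^{-1}$. Now $(\mu a_{ji})^s=\mu^s\lambda a_{ij}=\mu a_{ij}$. Replacing $F$ by $\mu F$, we may assume that $F$ is a Hermitian form. By Lemma~\ref{lem:diag}, $F=z_1^{s+1}+\dots+z_r^{s+1}$ in suitable rational coordinates $z_1,\dots,z_{n+1}$.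 If $r\le n$, the rational point $[0:\dots:0:1]$ is a singular point of $X$. Since $X$ is smooth at $\mathbb{F}_q$-points, $r=n+1$.
\end{proof}

\subsection*{Irreducibility}

\begin{lemma}\label{lem:irred}
The form $F$ is irreducible over $\mathbb{F}_q$, and every rational hyperplane contains a rational point that is not on $X$.
\end{lemma}

\begin{proof}
Suppose that $F$ is reducible, and write $F=F_1E$ with $F_1$ an irreducible factor over $\mathbb{F}_q$. Then $F_1\nmid E$ because $F$ is reduced, and $F_1$ divides $VF=E\,VF_1+F_1\,VE$; so $F_1\mid VF_1$. At a rational zero of $F_1$ we have $\nabla F=E\,\nabla F_1$, so $\nabla F_1\ne0$ there. Thus $\{F_1=0\}$ is reduced, Frobenius nonclassical and smooth at $\mathbb{F}_q$-points, of degree at most $s$. By Theorem~\ref{thm:known} it has degree $1$. So $F$ is a product of $s+1\ge2$ rational linear forms, and $X$ has a singular rational point by Example~\ref{ex:basic}(a), a contradiction.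

If $T$ is a rational hyperplane, then $F|_T\ne0$ by irreducibility, and Lemma~\ref{lem:low}(i) applies to $F|_T$.
\end{proof}

\section{Intersections with a line}\label{sec:lines}

For a line $\ell$ put $i(\ell)=|\ell\cap S|$. If $\ell\not\subset X$, the binary form $F|_\ell$ has $s+1$ roots in $\ell(k)$ counted with multiplicity. For $R\in S$ and a rational vector $y$ not proportional to $R$,
\[
F(uR+vy)=\big(\nabla F(R)\cdot y\big)\,u^sv+(\text{terms divisible by } v^2).
\]
Call a line $\ell$ through $R$ \emph{transverse at $R$} if $\ell\not\subset T_RX$. The expansion shows that $\ell$ is transverse at $R$ if and only if $\ell\not\subset X$ and $R$ is a simple root of $F|_\ell$; in particular a line contained in $X$ lies in $T_RX$ for each of its rational points $R$. A \emph{full secant} is a line $\ell\not\subset X$ with $i(\ell)=s+1$; then all roots of $F|_\ell$ are rational and simple, and $\ell$ is transverse at each of them.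

The Hermitian case shows what to aim for.

\begin{example}\label{ex:hermline}
Let $\ell$ be a line such that $F|_\ell$ is a scalar multiple of a Hermitian form. By Lemma~\ref{lem:diag} this form is $0$, $z_1^{s+1}$ or $z_1^{s+1}+z_2^{s+1}$ in suitable coordinates. If $\ell$ is transverse at a point of $S$, then $F|_\ell$ has a simple root, which leaves only the third form. The equation $z^{s+1}=-1$ has $s+1$ solutions in $\mathbb{F}_q$, because $-1\in\mathbb{F}_s^*$ is a norm. So $\ell$ is a full secant.
\end{example}

In general, restricting~\eqref{eq:Q} to a line determines the multiplicities modulo $p$.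

\begin{lemma}\label{lem:line}
Let $\ell\not\subset X$ be a line.
\begin{enumerate}
\item[(i)] Every root of $F|_\ell$ that is not rational has multiplicity divisible by $p$. In particular, simple roots are rational.
\item[(ii)] Every rational root $R$ has multiplicity congruent to $1$ modulo $p$. If $\ell\subset T_RX$, the multiplicity is at least $p+1$, and $i(\ell)\le1+(s-p)$.
\item[(iii)] $1\le i(\ell)\le s+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $f=F|_\ell=c\prod_\alpha M_\alpha^{m_\alpha}$, where $\alpha$ runs over the distinct roots and $M_\alpha$ is a linear form over $k$ vanishing at $\alpha$. From $Vf=Q|_\ell\,f$ and the Leibniz rule,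
\begin{equation}\label{eq:logder}
Q|_\ell=\sum_\alpha m_\alpha\,\frac{VM_\alpha}{M_\alpha}.
\end{equation}
Multiply by $\prod_\beta M_\beta$ and evaluate at a root $\alpha$: this gives $m_\alpha\,(VM_\alpha)(\alpha)=0$. For $M=au+bv$ we have $VM=au^q+bv^q=M\circ\Phi$. So if $p\nmid m_\alpha$, then $M_\alpha$ vanishes at $\Phi(\alpha)$, which means $\Phi(\alpha)=\alpha$. This is (i).

For the rational roots $R$ choose $M_R$ rational. By (i), \eqref{eq:logder} becomes $Q|_\ell=\sum_Rm_RM_R^{q-1}$, and $\sum_Rm_R\equiv s+1\equiv1\pmod p$. Evaluate at a rational vector representing a rational root $R_0$. Since $M_R(R_0)^{q-1}$ is $1$ for $R\ne R_0$ and $0$ for $R=R_0$,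
\[
Q(R_0)=\sum_{R\ne R_0}m_R=1-m_{R_0}\quad\text{in } \mathbb{F}_p .
\]
The left side does not depend on $\ell$. Since $X$ is smooth at $R_0$, the tangent space $T_{R_0}X$ is a rational hyperplane, so some line is transverse at $R_0$, and for it $m_{R_0}=1$. Hence $Q(R_0)=0$, and $m_{R_0}\equiv1\pmod p$ for every line $\ell\not\subset X$ through $R_0$. If $\ell\subset T_{R_0}X$, then $m_{R_0}\ge2$, so $m_{R_0}\ge p+1$, and at most $s-p$ roots remain. This is (ii). Finally $i(\ell)\equiv\sum_Rm_R\equiv1\pmod p$, so $i(\ell)\ne0$.
\end{proof}

By (iii) and Lemma~\ref{lem:irred}, $S$ is not empty. Part (ii) needs smoothness at rational points: the union of $s$ concurrent lines and one further line in $\mathbb{P}^2$ is reduced and Frobenius nonclassical of degree $s+1$, and a line through one of its double points, not contained in it, has a rational root of multiplicity $2$ there.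

Once the conclusion of Example~\ref{ex:hermline} is known at one point, $S$ is large enough to detect forms of small degree.

\begin{lemma}\label{lem:dense}
Suppose that there is $P\in S$ such that every line transverse at $P$ is a full secant. Then a form $c$ over $\mathbb{F}_q$ of degree at most $s-1$ that vanishes on $S$ is zero.
\end{lemma}

\begin{proof}
Let $y$ be a rational vector outside $T_PX$. The line through $P$ and $y$ contains $s+1$ zeros of $c$, so $c$ vanishes on it and $c(y)=0$. Lemma~\ref{lem:low}(ii) gives $c=0$.
\end{proof}

\section{All lines through a rational point}\label{sec:power}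

Lemma~\ref{lem:line} treats one line at a time and leaves open that every transverse line meets $S$ in few points. To exclude this we repeat the computation~\eqref{eq:logder} on the generic line through a point of $S$, where the fact that $Q$ is a polynomial in all the variables becomes visible.

Fix $P\in S$. By Lemma~\ref{lem:irred} there is a rational point $R_P\in T_PX$ that is not on $X$. Choose rational coordinates $(x_0,y)$, $y=(x_1,\dots,x_n)$, with $P=(1,0)$ and with $R_P$ on the hyperplane $x_0=0$. Since $F(P)=0$,
\[
F=G_1(y)\,x_0^s+G_2(y)\,x_0^{s-1}+\dots+G_{s+1}(y),\qquad G_j\in\mathbb{F}_q[y]\ \text{a form of degree } j \text{ or zero}.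
\]
The gradient of $F$ at $P$ is that of $G_1$, so $G_1\ne0$ and $T_PX=\{G_1=0\}$. At $R_P$ the form $G_1$ vanishes and $G_{s+1}=F(0,y)$ does not. Hence
\begin{equation}\label{eq:coprime}
G_1\nmid G_{s+1}.
\end{equation}
We call such coordinates \emph{adapted to $P$}.

The lines transverse at $P$ are the lines $\ell_y$ through $P$ and $(0,y)$, for $y\in\mathbb{F}_q^n$ with $G_1(y)\ne0$. The points of $\ell_y$ other than $P$ are the points $(u,y)$, $u\in k$, so the roots of $F|_{\ell_y}$ other than the simple root $P$ are, with their multiplicities, the roots of the polynomial $h_y(u)=F(u,y)$ of degree $s$. Since simple roots are rational,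
\begin{equation}\label{eq:secant}
\ell_y\ \text{is a full secant}\iff h_y\ \text{has } s \text{ distinct roots in } k .
\end{equation}
Let $K=\mathbb{F}_q(y)$ be the field of rational functions in $x_1,\dots,x_n$, and let $h(u)=F(u,y)\in K[u]$ be the generic member of this family.

\begin{lemma}\label{lem:sep}
The polynomial $h$ has $s$ distinct roots in an algebraic closure of $K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:irred} and Gauss's lemma, $h$ is irreducible over $K$. If it had a multiple root, it would divide its derivative, so $h'=0$ and $F\in\mathbb{F}_q[y][x_0^p]$. Then each $h_y$ is a polynomial in $u^p$, hence a $p$-th power in $k[u]$, and its roots have multiplicity divisible by $p$. By Lemma~\ref{lem:line}(ii) none of them is rational. So every line transverse at $P$ meets $S$ only in $P$, which means $S\subset T_PX$. But a line through $R_P$ that is not contained in $T_PX$ meets $T_PX$ only in $R_P\notin S$, and it meets $S$ by Lemma~\ref{lem:line}(iii). This is a contradiction.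
\end{proof}

Let $u_1,\dots,u_s$ be the roots of $h$ and let $p_m=\sum_iu_i^m$ be their power sums. The elementary symmetric functions of the roots are
\begin{equation}\label{eq:elem}
e_j=(-1)^j\,G_{j+1}/G_1,\qquad 1\le j\le s ,
\end{equation}
and every symmetric polynomial in the $u_i$ with integer coefficients is a polynomial in the $e_j$ with integer coefficients. So $p_m$ lies in $\mathbb{F}_q[y][1/G_1]$, and one expects poles along $G_1=0$: as the line approaches the tangent hyperplane, some of the roots $u_i$ tend to $P$, the point $u=\infty$. By~\eqref{eq:coprime} the product $e_s$ of the roots does have a pole. The power sums, in a long range, do not.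

\begin{lemma}\label{lem:power}
For $0\le m\le q-1$, the power sum $p_m$ lies in $\mathbb{F}_q[y]$ and is a form of degree $m$ or zero.
\end{lemma}

\begin{proof}
A derivation of a domain extends to its field of fractions by the quotient rule, and a derivation of a field extends uniquely to a separable algebraic extension. By Lemma~\ref{lem:sep}, the derivation $V$ of $\mathbb{F}_q[y]$ thus extends to $K'=K(u_1,\dots,u_s)$, and then to $K'[x_0]$ by $Vx_0=x_0^q$; on $\mathbb{F}_q[x_0,y]$ this is the original $V$. Apply it to $F=G_1\prod_i(x_0-u_i)$, using $VG_1=G_1^q$:
\[
QF=VF=G_1^{q-1}F+\sum_i\big(x_0^q-Vu_i\big)\frac{F}{x_0-u_i}.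
\]
Setting $x_0=u_i$ gives $0=(u_i^q-Vu_i)\,G_1\prod_{j\ne i}(u_i-u_j)$, so $Vu_i=u_i^q$. Dividing by $F$,
\[
Q=G_1^{q-1}+\sum_i\frac{x_0^q-u_i^q}{x_0-u_i}=G_1^{q-1}+\sum_{m=0}^{q-1}p_m\,x_0^{q-1-m}.
\]
So $p_m$ is the coefficient of $x_0^{q-1-m}$ in $Q-G_1^{q-1}$, which is a form of degree $q-1$ over $\mathbb{F}_q$ or zero.
\end{proof}

\section{The case $q=4$}\label{sec:four}

For $s=2$ the power sums can be written down, and they show how Lemma~\ref{lem:power} is used. The argument also completes the proof in this case, which the general method of Sections~\ref{sec:planes} and~\ref{sec:monomials} does not reach.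

\begin{proposition}\label{prop:four}
If $s=2$, then $F\in W$.
\end{proposition}

\begin{proof}
Let $P\in S$. In adapted coordinates $F=G_1x_0^2+G_2x_0+G_3$, and in characteristic $2$ we have $e_1=G_2/G_1$ and $e_2=G_3/G_1$. Lemma~\ref{lem:power} says that $p_1,p_2,p_3$ are polynomials. First, $p_1=e_1$ is a linear form $\lambda$, and $\lambda\ne0$ because $u_1\ne u_2$. Next,
\[
p_3=e_1^3-3e_1e_2=\lambda^3+\lambda\,G_3/G_1 ,
\]
so $G_1\mid\lambda G_3$, and~\eqref{eq:coprime} gives $\lambda=cG_1$ with $c\in\mathbb{F}_4^*$. Therefore
\begin{equation}\label{eq:four}
F=G_1x_0^2+c\,G_1^2x_0+G_3(y).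
\end{equation}
If $G_1(y)\ne0$, then $h_y'=c\,G_1(y)^2$ is a nonzero constant, so $h_y$ has two distinct roots. By~\eqref{eq:secant} every line transverse at $P$ is a full secant, and Lemma~\ref{lem:dense} with $\deg c=1$ shows that $S$ spans $\mathbb{F}_4^{n+1}$.

For a cubic form $E$ and vectors $\xi,\eta,\zeta$, let $\tau_E(\xi,\eta,\zeta)$ be the coefficient of $uvw$ in $E(u\xi+v\eta+w\zeta)$. This is a trilinear form that does not depend on coordinates and is linear in $E$. It vanishes for $E=x_i^2x_j$, because the square of a linear form in $u,v,w$ involves only $u^2,v^2,w^2$; so it vanishes for $E\in W$. In~\eqref{eq:four} the first two terms lie in $W$, and $G_3(uP+v\eta+w\zeta)$ does not involve $u$. Hence $\tau_F(P,\cdot,\cdot)=0$ for every $P\in S$, and $\tau_F=0$ since $S$ spans. The cubic monomials outside $W$ are the $x_ix_jx_l$ with $i,j,l$ distinct, and the coefficient of $x_ix_jx_l$ in $F$ is the value of $\tau_F$ on the corresponding three basis vectors. So $F\in W$.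
\end{proof}

The decisive step was the passage from $p_3$ to $\lambda=cG_1$: a polynomial expression in power sums turned out to be the product of $\lambda$ with $e_2=G_3/G_1$, and the pole of $e_2$ had to be canceled by a zero of $\lambda=u_1-u_2$. The next section finds such an expression for every $s$.

\section{The discriminant}\label{sec:disc}

Keep coordinates adapted to $P\in S$. By~\eqref{eq:secant} we want to know where $h_y$ has a multiple root, so the object to study is
\[
\Delta=\prod_{i<j}(u_i-u_j)^2 ,
\]
which is nonzero by Lemma~\ref{lem:sep}. It is linked to the power sums by Hankel determinants. Let $U=(u_i^a)$ be the Vandermonde matrix with rows $1\le i\le s$ and columns $0\le a\le s-1$, so that $(\det U)^2=\Delta$. For $N\ge0$, the $(a,b)$ entry of $U^T\operatorname{diag}(u_1^N,\dots,u_s^N)\,U$ is $p_{a+b+N}$, and therefore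
\begin{equation}\label{eq:hankel}
\det\big(p_{a+b+N}\big)_{0\le a,b\le s-1}=e_s^N\,\Delta=\pm\Big(\frac{G_{s+1}}{G_1}\Big)^N\Delta .
\end{equation}
For $s=2$ and $N=1$ this reads $p_1p_3-p_2^2=\lambda^2G_3/G_1$. The larger $N$ is, the higher the power of $G_1$ that $\Delta$ must absorb; Lemma~\ref{lem:power} allows $N$ as long as the largest index $2s-2+N$ is at most $q-1$, that is, $N\le(s-1)^2$.

\begin{proposition}\label{prop:disc}
There is a nonzero form $D\in\mathbb{F}_q[y]$ of degree $s-1$ with $\Delta=G_1^{(s-1)^2}D$. For $y\in\mathbb{F}_q^n$ with $G_1(y)\ne0$, the line $\ell_y$ is a full secant if and only if $D(y)\ne0$.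
\end{proposition}

\begin{proof}
Take $N=0$ in~\eqref{eq:hankel}. By Lemma~\ref{lem:power}, $\Delta$ is a polynomial in $y$, and each term $\prod_ap_{a+\sigma(a)}$ of the determinant is homogeneous of degree $2(0+1+\dots+(s-1))=s(s-1)$. Take $N=(s-1)^2$. The left side is again a polynomial, so $G_1^N$ divides $G_{s+1}^N\Delta$. Since $G_1$ is a linear form and~\eqref{eq:coprime} holds, $G_1^N\mid\Delta$. The quotient has degree $s(s-1)-(s-1)^2=s-1$.

Write $\Delta$ as a polynomial with integer coefficients in $e_1,\dots,e_s$, and evaluate this identity in $\mathbb{F}_q[y][1/G_1]$ at a vector $y$ with $G_1(y)\ne0$. By~\eqref{eq:elem} the values $e_j(y)$ are the elementary symmetric functions of the roots $\alpha_1,\dots,\alpha_s$ of $h_y$, listed with multiplicity, so $\Delta(y)=\prod_{i<j}(\alpha_i-\alpha_j)^2$. Now use~\eqref{eq:secant}.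
\end{proof}

\begin{example}\label{ex:hermdisc}
Let $F=x_0^sx_1+x_0x_1^s+x_2^{s+1}+\dots+x_n^{s+1}$, a Hermitian form of rank $n+1$, and $P=(1,0)$. The difference $\delta$ of two distinct roots of $h$ satisfies $x_1\delta^s+x_1^s\delta=0$, so it is a constant multiple of $x_1=G_1$. Hence $\Delta$ is a constant times $G_1^{s(s-1)}$, and $D$ is a constant times $G_1^{s-1}$. Proposition~\ref{prop:disc} falls short of this by $s-1$ factors $G_1$; the counting in the next section has room for that loss.
\end{example}

\begin{corollary}\label{cor:pencil}
Let $P\in S$ and let $H$ be a plane that contains a full secant through $P$. Then $t_P=H\cap T_PX$ is a line, and at most $s-1$ of the $q$ other lines of $H$ through $P$ are not full secants. Consequently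
\begin{equation}\label{eq:count}
s^3+s-q+i(t_P)\ \le\ |H\cap S|\ \le\ s^3+i(t_P).
\end{equation}
\end{corollary}

\begin{proof}
The full secant is transverse at $P$, so $H\not\subset T_PX$ and $t_P$ is a line. In coordinates adapted to $P$, the plane $H$ is spanned by $P$ and a two-dimensional subspace $Y$ of $\{x_0=0\}$, and the lines of $H$ through $P$ other than $t_P$ are the $\ell_y$ with $y\in Y$, $G_1(y)\ne0$. One of them is a full secant, so $D|_Y$ is a nonzero binary form of degree $s-1$ and has at most $s-1$ roots. Now count the points of $H\cap S$ on the lines through $P$. The line $t_P$ contains $i(t_P)$ of them, including $P$. Each of the other $q$ lines adds at most $s$ points, and all but $s-1$ of them add exactly $s$. So these lines add between $(q-s+1)s=s^3+s-q$ and $qs=s^3$ points.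
\end{proof}

\section{Hermitian plane sections}\label{sec:planes}

Not every plane through a full secant cuts $X$ in a Hermitian curve. On the Hermitian surface $x_0^sx_1+x_0x_1^s+x_2^{s+1}+x_3^{s+1}=0$, the plane $x_1=0$ cuts out $x_2^{s+1}+x_3^{s+1}=0$, a union of $s+1$ concurrent lines. In such a plane the tangent lines $t_P$ lie on $X$. We show that this is the only obstruction, by comparing the estimate~\eqref{eq:count} at different points of the same plane.

\begin{proposition}\label{prop:plane}
Let $\ell_0$ be a full secant and $H\supset\ell_0$ a plane. If $H\cap T_PX\not\subset X$ for some $P\in\ell_0\cap S$, then $F|_H$ is a scalar multiple of a Hermitian form of rank $3$.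
\end{proposition}

\begin{proof}
Put $b=|H\cap S|$. The line $t_P=H\cap T_PX$ is tangent at $P$ and not contained in $X$, so $1\le i(t_P)\le1+s-p$ by Lemma~\ref{lem:line}(ii), and~\eqref{eq:count} gives
\begin{equation}\label{eq:window}
s^3+1+s-q\ \le\ b\ \le\ s^3+1+s-p .
\end{equation}

\emph{No line of $H$ lies on $X$.} Such a line $m$ would differ from $\ell_0$ and meet it in a point $P'\in\ell_0\cap S$. Being contained in $X$, it lies in $T_{P'}X$, so $m=t_{P'}$ and $i(t_{P'})=q+1$. Then~\eqref{eq:count} at $P'$ gives $b\ge s^3+1+s$, which contradicts the upper bound in~\eqref{eq:window}.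

\emph{The curve $C=\{F|_H=0\}$ is smooth at $\mathbb{F}_q$-points.} The gradient of $F|_H$ at a point $R\in H\cap S$ is the restriction to $H$ of the linear form defining $T_RX$, so $C$ is singular at $R$ exactly when $H\subset T_RX$. In that case each of the $q+1$ lines of $H$ through $R$ lies in $T_RX$ and not in $X$, so it contains at most $s-p$ points of $S$ other than $R$. Hence
\[
b\le1+(q+1)(s-p)=s^3+1+s-(pq+p)<s^3+1+s-q ,
\]
which contradicts the lower bound in~\eqref{eq:window}.

The form $F|_H$ has no multiple factor, because its restriction to $\ell_0$ has $s+1$ distinct roots, and $V(F|_H)=Q|_H\,F|_H$. So $C$ is a reduced Frobenius nonclassical plane curve of degree $s+1$, smooth at $\mathbb{F}_q$-points. By Theorem~\ref{thm:known} it is Hermitian.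
\end{proof}

It remains to find such a plane through a given transverse line. Two conditions must hold at a rational point, one of degree $s-1$ and one of degree $s+1$. Here the small degree of $D$ matters: with $\Delta$ in place of $D$ the total degree would be $s(s-1)+s+1=q+1$, outside the range of Lemma~\ref{lem:low}.

\begin{proposition}\label{prop:transverse}
Let $s\ge3$ and let $\ell$ be a line transverse at $P\in S$. Then $F|_\ell$ is a scalar multiple of a Hermitian form, and $\ell$ is a full secant.
\end{proposition}

\begin{proof}
In coordinates adapted to $P$ write $\ell=\ell_y$, and let $Z=\{z\in\mathbb{F}_q^n:G_1(z)=0\}$, so that $\mathbb{F}_q^n=\mathbb{F}_qy\oplus Z$. Consider two polynomials in the coordinates of $z\in Z$. The first, $D(y+z)$, has degree at most $s-1$; it is nonzero because it is obtained from the nonzero form $D(ty+z)$ by setting $t=1$. The second, $G_{s+1}(z)$, is a nonzero form of degree $s+1$ by~\eqref{eq:coprime}. Their product has degree at most $2s$, and $2s\le s^2-1=q-1$ because $s\ge3$. By Lemma~\ref{lem:low}(i) there is $z\in Z$ with $D(y+z)\ne0$ and $G_{s+1}(z)\ne0$; in particular $z\ne0$.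

Let $H$ be the plane spanned by $P$, $(0,y)$ and $(0,z)$. It contains $\ell$. It contains $\ell_{y+z}$, which is a full secant by Proposition~\ref{prop:disc}, as $G_1(y+z)=G_1(y)\ne0$. The line $H\cap T_PX$ contains the point $(0,z)$, where $F$ takes the value $G_{s+1}(z)\ne0$. By Proposition~\ref{prop:plane}, $F|_H$ is a scalar multiple of a Hermitian form, hence so is $F|_\ell$. Example~\ref{ex:hermline} shows that $\ell$ is a full secant.
\end{proof}

\section{The monomials of $F$}\label{sec:monomials}

We now know the shape of $F$ on every transverse line: only $u^{s+1},u^sv,uv^s,v^{s+1}$ occur. For $s=2$ these are all binary cubic monomials and the information is empty. For $s\ge3$ it determines the monomials of $F$. The link between the two is the Taylor expansion of $F(x+y)$, whose coefficients are binomial coefficients modulo $p$. Recall Lucas' theorem: if $a=\sum_ta_tp^t$ and $b=\sum_tb_tp^t$ are expansions in base $p$, then $\binom ab\equiv\prod_t\binom{a_t}{b_t}\pmod p$; so $\binom ab\not\equiv0$ when $b_t\le a_t$ for all $t$.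

\begin{proposition}\label{prop:monomials}
If $s\ge3$, then $F\in W$.
\end{proposition}

\begin{proof}
For two sets of variables $x=(x_0,\dots,x_n)$ and $y=(y_0,\dots,y_n)$ write
\[
F(ux+vy)=\sum_{i=0}^{s+1}u^iv^{s+1-i}F_i(x,y),
\]
where $F_i$ has degree $i$ in $x$ and degree $s+1-i$ in $y$.

\emph{Step 1: $F_i=0$ for $2\le i\le s-1$.} Let $P\in S$ and let $\eta$ be a rational vector outside $T_PX$. By Proposition~\ref{prop:transverse}, $F(uP+v\eta)$ is a combination of $u^{s+1},u^sv,uv^s,v^{s+1}$, so $F_i(P,\eta)=0$. The form $F_i(P,y)$ in $y$ has degree at most $s-1\le q-2$, so it is zero by Lemma~\ref{lem:low}(ii). Thus each coefficient of $F_i$, viewed as a polynomial in $y$, is a form in $x$ of degree $i\le s-1$ that vanishes on $S$. By Proposition~\ref{prop:transverse} the hypothesis of Lemma~\ref{lem:dense} holds, so these coefficients are zero.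

\emph{Step 2: the monomials.} Write $F=\sum_ac_ax^a$ with multi-indices $a=(a_0,\dots,a_n)$, $|a|=s+1$. Then
\[
F_i=\sum_ac_a\sum_{b\le a,\ |b|=i}\ \prod_{j=0}^n\binom{a_j}{b_j}\;x^by^{a-b},
\]
and the monomials $x^by^{a-b}$ are distinct for distinct pairs $(a,b)$. Fix $a$ with $c_a\ne0$. By Step 1,
\begin{equation}\label{eq:binom}
\prod_j\binom{a_j}{b_j}\equiv0\pmod p\qquad\text{whenever } b\le a \text{ and } 2\le|b|\le s-1 .
\end{equation}
Expand $a_j=\sum_ta_{j,t}p^t$ in base $p$, and let $\mathcal{M}$ be the multiset of powers of $p$ that contains $a_{j,t}$ copies of $p^t$ for each pair $(j,t)$. Its elements add up to $s+1$. A sub-multiset of $\mathcal{M}$ corresponds to digits $b_{j,t}\le a_{j,t}$, hence to a multi-index $b\le a$ with $|b|$ equal to its sum, and for this $b$ the product in~\eqref{eq:binom} is nonzero modulo $p$ by Lucas' theorem. So no sub-multiset of $\mathcal{M}$ has its sum in the interval $[2,s-1]$. The powers $p^t$ with $1\le t<e$ lie in this interval, and those with $t>e$ are at least $2s>s+1$. So $\mathcal{M}$ consists of $1$'s and $s$'s, and the sum $s+1$ leaves two possibilities: $s+1$ copies of $1$, or $\{s,1\}$.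 In the first case the sum $2$ occurs, and $2\le s-1$. Hence $\mathcal{M}=\{s,1\}$ and $x^a=x_i^sx_j$ for some $i,j$.
\end{proof}

For instance, when $s=3$ the only condition is $F_2=0$. It excludes $x_0^2x_1^2$, $x_0^2x_1x_2$ and $x_0x_1x_2x_3$; it allows $x_0^3x_1$ because $\binom31\equiv\binom32\equiv0$, and $x_0^4$ because $\binom42=6\equiv0\pmod3$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:four} for $s=2$ and Proposition~\ref{prop:monomials} for $s\ge3$, the form $F$ lies in $W$. By Proposition~\ref{prop:reduction}, $X$ is Hermitian. The converse is Example~\ref{ex:basic}(c).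
\end{proof}

\section{Forms with multiple factors}\label{sec:nonreduced}

Along a multiple component every point is singular. The Frobenius condition is then empty on that component, while smoothness at $\mathbb{F}_q$-points forbids it to have a rational point. A hypersurface without rational points has large degree by Chevalley's theorem: a form of degree $d\ge1$ over $\mathbb{F}_q$ in more than $d$ variables has a nontrivial zero over $\mathbb{F}_q$. This is the source of the threshold $s\ge2n+1$.

\begin{proof}[Proof of Theorem~\ref{thm:nonreduced}]
\emph{The dichotomy.} The form $F$ is nonzero, since otherwise every rational point would be singular. Factor $F=c\prod_iF_i^{m_i}$ with pairwise nonproportional irreducible forms $F_i$ over $\mathbb{F}_q$, and put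
\[
G=\prod_{m_i=1}F_i,\qquad B=c\prod_{m_i\ge2}F_i^{m_i},\qquad F=GB .
\]
At a zero of $B$ some $F_i$ with $F_i^2\mid F$ vanishes, so all partial derivatives of $F$ vanish. Hence $B$ has no zero in $\mathbb{P}^n(\mathbb{F}_q)$. Each $F_i$ has no multiple factor over $k$, and $VF$ vanishes on its zero set, so $F_i\mid VF$. If $m_i=1$, write $F=F_iE$ with $F_i\nmid E$; from $VF=E\,VF_i+F_i\,VE$ we get $F_i\mid VF_i$. By the Leibniz rule $G\mid VG$. At a rational zero of $G$ we have $\nabla F=B\,\nabla G$, so $\nabla G\ne0$ there.

If $\deg G\ge2$, then Theorem~\ref{thm:known} applies to $\{G=0\}$ and gives $\deg G\ge s+1$. So $B$ is constant, $X$ is reduced, and Theorem~\ref{thm:main} gives (a). If $\deg G\le1$, then $\deg B\ge s\ge2$, and (b) holds with $G=1$ or $G=L$. The two cases exclude each other, because a Hermitian hypersurface is reduced and the forms in (b) have a multiple factor.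

\emph{The converse.} For (a) see Example~\ref{ex:basic}(c). Let $F$ be as in (b) and $P\in X(k)$. If $B(P)=0$, all partial derivatives of $F$ vanish at $P$ and $T_PX=\mathbb{P}^n$. Otherwise $F=LB$ and $L(P)=0$; then $\nabla F(P)=B(P)\nabla L\ne0$, so $T_PX=\{L=0\}$, and $\Phi$ maps this rational hyperplane to itself. So $X$ is Frobenius nonclassical. Its rational points are of the second kind, hence nonsingular.

\emph{When (b) occurs.} In case (b), the product of the distinct irreducible factors of $B$ is a form in $n+1$ variables with no nontrivial rational zero, so it has degree at least $n+1$ by Chevalley's theorem. Hence $2(n+1)\le\deg B\le s+1$, that is, $s\ge2n+1$.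

Conversely, let $m\ge n+1$, choose $\omega_0,\dots,\omega_n\in\mathbb{F}_{q^m}$ linearly independent over $\mathbb{F}_q$, and consider the norm form
\[
A_m=\prod_{j=0}^{m-1}\big(\omega_0^{q^j}x_0+\dots+\omega_n^{q^j}x_n\big).
\]
Raising coefficients to the $q$-th power permutes the factors, so $A_m$ is a form of degree $m$ over $\mathbb{F}_q$. At a nonzero rational vector $x$ its value is the norm of $\sum_i\omega_ix_i\ne0$, so $A_m$ has no zero in $\mathbb{P}^n(\mathbb{F}_q)$. If $s\ge2n+1$ is odd, take $m=(s+1)/2\ge n+1$ and $F=A_m^2$. If $s\ge2n+1$ is even, then $s\ge2n+2$; take $m=s/2\ge n+1$ and $F=x_0A_m^2$. In both cases $F$ has degree $s+1$ and is as in (b).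

The last assertion follows: without the word ``reduced'', Theorem~\ref{thm:main} holds exactly when case (b) does not occur.
\end{proof}

For $n=2$ the condition is $s\ge5$, so the smallest exception is a plane sextic over $\mathbb{F}_{25}$, for instance the square of the cubic norm form $A_3$.

\begin{thebibliography}{1}

\bibitem{ADL}
Shamil Asgarli, Lian Duan, and Kuan-Wen Lai,
\emph{Frobenius nonclassical hypersurfaces},
arXiv:2207.11981 (2022).

\end{thebibliography}
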